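\title{Rigidity of Hirzebruch--Kummer coverings\\ of rigid line configurations}

\begin{abstract}
Let $\mathcal L$ be a rigid configuration of lines in the complex projective plane with at least four singular points, at least two of them on each line. We prove that the Hirzebruch--Kummer covering $HK(n,\mathcal L)$ is a rigid surface for every $n\ge 4$. This proves a conjecture posed in a paper of Bauer and Catanese, with a bound on $n$ that is independent of $\mathcal L$ and optimal. The main step is to show that every first-order deformation of $HK(n,\mathcal L)$ is invariant under the Galois group. The non-invariant ones are reduced to displacements of the lines parallel to themselves. For such displacements the incidence conditions are linear, so rigidity of $\mathcal L$ rules them out even when $\mathcal L$ is not assumed to be rigid to first order.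
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Line configurations and their Kummer coverings}\label{sub:problem}

Let $\mathcal L=\{L_0,\dots,L_r\}$ be a set of $r+1$ distinct lines in the complex projective plane $\mathbb P^2$, defined by linear forms $\ell_0,\dots,\ell_r$. The \emph{incidence relation} of $\mathcal L$ is the list of those triples $\{i,j,k\}$ for which $L_i,L_j,L_k$ are concurrent, and we speak of a \emph{configuration} when this list is regarded as fixed. The configuration $\mathcal L$ is \emph{rigid} if the tuple $(L_0,\dots,L_r)$ has a neighborhood in $(\check{\mathbb P}^2)^{r+1}$ in which every tuple with the same incidence relation is projectively equivalent to $\mathcal L$: some element of $PGL_3$ carries the one set of lines onto the other, not necessarily respecting the labels. A \emph{singular point} of $\mathcal L$ is a point on at least three of the lines. We call $\mathcal L$ \emph{non-degenerate} if it has at least four singular points and every line of $\mathcal L$ contains at least two of them. The Hesse configurations are examples. The smallest example is the \emph{complete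 quadrangle} $\mathcal{CQ}$, the six lines joining pairs of the four points of a projective basis. It is rigid: a nearby configuration with the same incidence relation consists of the six lines through its four triple points, which again form a projective basis.

Fix $n\ge2$ and let $X$ be the normalization of $\mathbb P^2$ in the Kummer field
$$\mathbb C(\mathbb P^2)\big((\ell_1/\ell_0)^{1/n},\dots,(\ell_r/\ell_0)^{1/n}\big).$$
The minimal resolution of the singularities of $X$ is the \emph{Hirzebruch--Kummer covering} $HK(n,\mathcal L)$. The Kummer field is generated by all the roots $(\ell_i/\ell_j)^{1/n}$, so the construction does not depend on the labeling. To describe the Galois group symmetrically, put $\zeta=e^{2\pi\sqrt{-1}/n}$ and let the $i$-th basis vector $e_i$ of $(\mathbb Z/n)^{r+1}$ multiply the symbol $\ell_i^{1/n}$ by $\zeta$ and fix the other symbols. This acts on the ratios, the diagonal element acts trivially, and the Galois group is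
$$G=(\mathbb Z/n)^{r+1}/\langle(1,\dots,1)\rangle\cong(\mathbb Z/n)^r .$$
A character $\chi$ of $G$ is given by its \emph{weights} $a_0,\dots,a_r\in\{0,\dots,n-1\}$, defined by $\chi(e_i)=\zeta^{a_i}$ and subject to $\sum a_i\equiv0 \pmod n$. Its \emph{support} is the set of lines $L_i$ with $a_i\ne0$.

A compact complex surface $S$ is \emph{rigid} if every small deformation of $S$ is biholomorphic to $S$, and \emph{infinitesimally rigid} if $H^1(S,\Theta_S)=0$, where $\Theta_S$ is the tangent sheaf. Two facts are known; we quote them without proof and use them only in Corollary~\ref{cor:iff}.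
\begin{itemize}
\item[(K1)] If $HK(n,\mathcal L)$ is rigid, then $\mathcal L$ is rigid.
\item[(K2)] $HK(n,\mathcal{CQ})$ is rigid, indeed infinitesimally rigid, if and only if $n\ge4$.
\end{itemize}
The following conjecture, a converse to (K1), is posed in \cite{BC}.
\begin{quote}
\emph{If $\mathcal L$ is a rigid non-degenerate line configuration, then $HK(n,\mathcal L)$ is rigid for $n$ sufficiently large.}
\end{quote}

\subsection{What is at stake}\label{sub:stake}

A deformation of $S=HK(n,\mathcal L)$ along which $G$ continues to act can be divided by $G$, and the quotient is a deformation of the configuration (Section~\ref{sec:rigid}). For rigid $\mathcal L$ such deformations are trivial. The question is therefore whether $S$ has deformations that destroy the action of $G$. Without non-degeneracy it does.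

\begin{example}\label{ex:fermat}
Four lines in general position form a rigid configuration, because $PGL_3$ acts transitively on such quadruples. Scale the forms so that $\ell_0+\dots+\ell_3=0$. Setting $\ell_i=z_i^n$ identifies the covering with the Fermat surface $\sum z_i^n=0$ in $\mathbb P^3$. Let $n\ge5$. An isomorphism between smooth surfaces of degree $n$ preserves the canonical bundle $\mathcal O(n-4)$, hence $\mathcal O(1)$, because these surfaces are simply connected and so have torsion-free Picard group; thus it is induced by $PGL_4$. Since $\binom{n+3}3-1>15=\dim PGL_4$, a general small perturbation of the equation gives a surface that is not isomorphic to the Fermat surface. The perturbations $\sum c_iz_i^n=0$ that keep the action of $G$ are trivial; the moduli come from the other monomials.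
\end{example}

Singular points change the picture. Projection from a singular point $q$ lifts to a fibration of $S$ over a curve $C_q$ of genus at least $2$, and for non-degenerate $\mathcal L$ these fibrations together immerse $S$ in $\prod_qC_q$. This leaves little room for deformations and, with (K2), suggests that the conjecture holds. There is one difficulty. The natural way to exclude non-equivariant deformations is to show that $G$ acts trivially on $H^1(S,\Theta_S)$. This is a first-order statement, while the hypothesis concerns actual deformations of $\mathcal L$: nothing in it forbids first-order deformations of $\mathcal L$ that do not extend.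

\subsection{Results}\label{sub:results}

Let $P$ be the set of singular points of $\mathcal L$, let $\sigma:Y\to\mathbb P^2$ be the blow-up of $P$ with exceptional curves $E_p$ $(p\in P)$, let $D_i$ be the strict transform of $L_i$, and let $D=\sum_iD_i+\sum_pE_p$. This is a simple normal crossings divisor, and $\Theta_Y(-\log D)$ denotes the sheaf of vector fields tangent to it (Section~\ref{sub:log}).

\begin{theorem}\label{thm:main}
Let $\mathcal L$ be a rigid non-degenerate line configuration, let $n\ge4$ and $S=HK(n,\mathcal L)$. Then:
\begin{enumerate}
\item[(1)] $H^0(S,\Theta_S)=0$ and $H^1(S,\Theta_S)=H^1(S,\Theta_S)^G\cong H^1(Y,\Theta_Y(-\log D))$.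
\item[(2)] $S$ is rigid. In particular the conjecture holds.
\item[(3)] $S$ is infinitesimally rigid if and only if $H^1(Y,\Theta_Y(-\log D))=0$, a condition independent of $n$.
\end{enumerate}
\end{theorem}

The case $H^1(Y,\Theta_Y(-\log D))\ne0$ is allowed in (2).

\begin{corollary}\label{cor:iff}
For every non-degenerate $\mathcal L$ and every $n\ge4$, the surface $HK(n,\mathcal L)$ is rigid if and only if $\mathcal L$ is rigid. The bound $n\ge4$ in Theorem~\ref{thm:main}(2) is optimal.
\end{corollary}

\begin{proof}
The equivalence is Theorem~\ref{thm:main}(2) together with (K1). The configuration $\mathcal{CQ}$ is rigid and non-degenerate, and $HK(n,\mathcal{CQ})$ is not rigid for $n\le3$ by (K2).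
\end{proof}

\subsection{Plan of the proof}\label{sub:plan}

The space $H^1(S,\Theta_S)$ splits into eigenspaces $H^1(Y,\mathcal E_\chi)$, where $\mathcal E_\chi$ is a twisted logarithmic tangent sheaf on $Y$ (Section~\ref{sec:cover}), and we must show that these vanish for $\chi\ne1$. For the characters with large twist this is a matter of positivity. For those with small twist, a cohomology class turns out to be a recipe for moving each line of $\mathcal L$ parallel to itself in a suitable affine chart, keeping the incidences. Such a recipe solves a \emph{linear} problem, so it defines an actual deformation of $\mathcal L$, and rigidity applies. This is Lemma~\ref{lem:lift}, the only place in the proof of (1) where rigidity of $\mathcal L$ is used; Section~\ref{sec:parallel} introduces it on the complete quadrangle. Section~\ref{sec:fib} studies the fibrations $S\to C_q$. They give a vanishing theorem for every $\chi$ whose support is not contained in the pencil of lines through a singular point, and this reduces such $\chi$ to a problem on a general line through a singular point (Section~\ref{sec:nonconc}). The remaining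 characters are computed directly on the plane (Section~\ref{sec:conc}). Section~\ref{sec:rigid} deduces (2) from (1).

\medskip\noindent\textbf{Conventions.} From now on $\mathcal L$ is non-degenerate and $n\ge4$. We write $\mathbb P^2=\mathbb P(V)$ with $\dim V=3$, so that $\ell_j\in V^*$, and $\hat q\in V$ is a nonzero vector representing the point $q$. A line \emph{avoids} a point if it does not contain it. The number of lines of $\mathcal L$ through $p\in P$ is $m_p\ge3$, and the number of points of $P$ on $L_i$ is $k_i\ge2$.

\section{Parallel displacements of lines}\label{sec:parallel}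

\subsection{A model case}\label{sub:model}

Let $X_1,X_2,X_3$ be coordinates on $V$, let $q_1,q_2,q_3$ be the coordinate points and $p=[1:1:1]$. The complete quadrangle on these four points consists of the three sides $X_k=0$ and the three lines $X_i-X_j=0$ joining $p$ to the $q_k$. Let $\chi$ have weights $1,1,n-2$ on the lines through $p$ and $0$ on the sides. Lemma~\ref{lem:d1} will identify $H^1(S,\Theta_S)^\chi$ with the space of triples $(u_1,u_2,u_3)$, $u_i\in V/\mathbb C\hat q_i$, taken modulo the diagonal image of $V$, such that for every line $L_j$ the number $w_j=\ell_j(u_i)$ does not depend on the choice of $q_i\in L_j$.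

This space is easy to compute. A line through $p$ contains only one $q_i$ and imposes no condition. The sides impose
$$X_1(u_2)=X_1(u_3)=w_1,\qquad X_2(u_1)=X_2(u_3)=w_2,\qquad X_3(u_1)=X_3(u_2)=w_3 .$$
With $u=(w_1,w_2,w_3)$, the forms $X_2$ and $X_3$ vanish on $u_1-u$, so $u_1\equiv u$ modulo $\hat q_1$; in the same way $u_2\equiv u$ modulo $\hat q_2$ and $u_3\equiv u$ modulo $\hat q_3$. The eigenspace is zero.

For a general configuration the linear system cannot be solved by inspection, and its geometric meaning is what matters. Choose a linear form $c$ with $c(\hat p)=0$ and $c(\hat q_i)\neq 0$, regard $c=0$ as the line at infinity, and normalize $c(\hat q_i)=1$ and $c(u_i)=0$, the latter by adding a multiple of $\hat q_i$ to a representative of $u_i$. Move $q_i$ to $\hat q_i-tu_i$ and move $L_j$ to the parallel line $\ell_j+tw_jc=0$. If $q_i\in L_j$, then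
$$(\ell_j+tw_jc)(\hat q_i-tu_i)=-tw_j+tw_j=0$$
for all $t$, not only to first order; and the lines through $p$ still pass through $p$, which lies at infinity. So a solution of the linear system is an actual deformation of the configuration. The solutions $w_j=\ell_j(u)$ coming from $V$ are the trivial ones: $\ell_j+t\ell_j(u)c=\ell_j\circ g_t$ with $g_t(v)=v+tc(v)u$, a translation of the affine plane if $c(u)=0$ and a homothety with center $[u]$ otherwise. In the model case the computation says that two triangles with parallel sides differ by a translation or a homothety. Lemma~\ref{lem:lift} says that the analogous statement holds for every rigid configuration.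

\subsection{Two consequences of non-degeneracy}

\begin{lemma}\label{lem:comb}
\begin{enumerate}
\item[(a)] $P$ is not contained in a line.
\item[(b)] Let $p\in P$. Through each $s\in P\setminus\{p\}$ pass at least two lines of $\mathcal L$ avoiding $p$. The lines of $\mathcal L$ avoiding $p$ are not concurrent; in particular there are at least three of them.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $P\subset\ell$. Some $L_i$ is different from $\ell$, and it contains two points of $P\subset\ell$, which forces $L_i=\ell$.

(b) At most one of the $m_s\ge3$ lines through $s$ contains $p$. If all lines avoiding $p$ passed through a point $q$, we could choose $s\in P\setminus\{p,q\}$ and find two distinct lines through both $s$ and $q$.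
\end{proof}

\subsection{The displacement lemma}

\begin{lemma}\label{lem:lift}
Let $\mathcal L$ be rigid. Let $0\ne c\in V^*$ and $J=\{j: L_j\ne\{c=0\}\}$. Let $w_j\in\mathbb C$ $(j\in J)$ be numbers such that for each $q\in P$ with $c(\hat q)\ne0$ there is $u_q\in V$ with $\ell_j(u_q)=w_j$ whenever $q\in L_j$. Then there is $u\in V$ with $w_j=\ell_j(u)$ for all $j\in J$.
\end{lemma}

The line at infinity $\{c=0\}$ may or may not belong to $\mathcal L$, and nothing is required at the singular points on it. We will use this freedom to discard one line of $\mathcal L$ about which we have no information.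

\begin{proof}
\emph{The deformation.} For $t\in\mathbb C$ let $\mathcal L_t$ be the tuple of lines defined by $\ell_{j,t}=\ell_j+tw_jc$ for $j\in J$ and by $\ell_{i,t}=\ell_i$ if $i\notin J$. These forms are nonzero because $\ell_j$ and $c$ are independent for $j\in J$. Let $q\in P$. If $c(\hat q)=0$, all lines through $q$ still pass through $q$. If $c(\hat q)\ne0$, all lines through $q$ have index in $J$; their forms vanish on $\hat q$, so we may normalize $c(\hat q)=1$ and $c(u_q)=0$, and then $\ell_{j,t}(\hat q-tu_q)=0$ for $q\in L_j$ by the computation of Section~\ref{sub:model}. Thus concurrent triples stay concurrent. For small $t$ the lines stay distinct and non-concurrent triples stay non-concurrent. By rigidity, for small $t$ the tuple $\mathcal L_t$ lies in the union of the $PGL_3$-orbits $\mathcal O_\pi\subset(\check{\mathbb P}^2)^{r+1}$ of the tuples $(L_{\pi(0)},\dots,L_{\pi(r)})$, where $\pi$ runs over the permutations.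

\emph{The curve $\mathcal L_t$ is tangent to the orbit of $\mathcal L_0$.} Suppose that all $\ell_j$ are eigenvectors of an endomorphism of $V^*$. For $q\in P$ the plane $\hat q^\perp\subset V^*$ contains three pairwise independent eigenvectors, so the endomorphism is scalar on it. Two such planes meet in a line and span $V^*$, so it is scalar. Hence the tuples have trivial stabilizer and every $\mathcal O_\pi$ has dimension $8$. Some $\mathcal O_\pi$ contains $\mathcal L_t$ for infinitely many $t$. Orbits are locally closed in the Zariski topology and $t\mapsto\mathcal L_t$ is algebraic, so $\mathcal L_t\in\mathcal O_\pi$ for all but finitely many $t$, and $\mathcal L_0\in\overline{\mathcal O_\pi}$. The boundary $\overline{\mathcal O_\pi}\setminus\mathcal O_\pi$ consists of orbits of dimension less than $8$, so $\mathcal L_0\in\mathcal O_\pi$. Therefore, near $t=0$, the curve lies in the orbit of $\mathcal L_0$, a smooth locally closed subvariety whose tangent space at $\mathcal L_0$ is the image of the Lie algebra. The tangent vector of the curve has components $w_jc \bmod \ell_j$, so there are $\Psi\in\operatorname{End}(V^*)$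 and $\mu_j\in\mathbb C$ with
$$\Psi\ell_j=\mu_j\ell_j+w_jc\quad(j\in J),\qquad \Psi\ell_i=\mu_i\ell_i\quad(i\notin J).$$

\emph{The shape of $\Psi$.} It remains to see that an infinitesimal projective transformation that moves every line of $\mathcal L$ parallel to itself moves every line of the plane parallel to itself. Let $\varpi:V^*\to W=V^*/\mathbb Cc$ be the projection and consider the quadratic form
$$Q(\ell)=\varpi\Psi\ell\wedge\varpi\ell\in\Lambda^2W\cong\mathbb C$$
on $V^*$. Since $\varpi\Psi\ell_j=\mu_j\varpi\ell_j$, it vanishes at every $\ell_j$. For $q\in P$ it vanishes at three points of the line $\mathbb P(\hat q^\perp)$, hence on the whole line. A conic contains at most two lines and $|P|\ge4$, so $Q=0$. Then $0=Q(\ell+c)-Q(\ell)=\varpi\Psi c\wedge\varpi\ell$ for all $\ell$, so $\varpi\Psi c=0$, and $\varpi\Psi$ induces an endomorphism of $W$ of which every vector is an eigenvector. Thus $\varpi\Psi=\mu\varpi$ for a scalar $\mu$, and $\Psi-\mu$ takes values in $\mathbb Cc$: there is $u\in V=V^{**}$ with $\Psi\ell=\mu\ell+\ell(u)c$. Comparing coefficients of $c$ in $\Psi\ell_j$ gives $w_j=\ell_j(u)$ for $j\in J$.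
\end{proof}

\begin{remark}\label{rem:nonrigid}
Rigidity cannot be dropped from the lemma. For $a\ne0,1$ consider the eight lines $z$, $x$, $x-z$, $x-az$, $y$, $y-z$, $y-az$, $x-y$. The singular points are $[0:1:0]$, $[1:0:0]$, $[0:0:1]$, $[1:1:1]$, $[a:a:1]$, and every line contains at least two. Take $c=z$, and $w=1$ on $x-az$ and $y-az$, $w=0$ on the other lines. The hypothesis holds with $u_q=(1,1,0)$ at $[a:a:1]$ and $u_q=0$ at $[0:0:1]$ and $[1:1:1]$. A vector $u$ as in the conclusion would be killed by $x$, $y$, $x-z$, hence zero, although $w\neq0$. The displacement moves the parameter $a$.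
\end{remark}

\section{The covering and its tangent sheaf}\label{sec:cover}

\subsection{Local structure of the covering}\label{sub:local}

Let $f:S'\to Y$ be the normalization of $Y$ in the Kummer field. Over $U=Y\setminus D=\mathbb P^2\setminus\bigcup L_i$ it is the unramified $G$-covering defined by the monodromy $\rho:H_1(U,\mathbb Z)\to G$ of the roots. A \emph{meridian} of a component $B$ of $D$ is a small positively oriented loop around $B$ near a smooth point of $D$. Continuation along it multiplies $(\ell_i/\ell_j)^{1/n}$ by $\zeta^{\operatorname{ord}_B(\ell_i/\ell_j)}$, so $\rho$ sends the meridian of $D_i$ to $e_i$ and the meridian of $E_p$ to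
$$e_p=\sum_{L_i\ni p}e_i .$$
The meridians of the $D_i$ generate $H_1(U,\mathbb Z)$, because $\mathbb P^2$ is simply connected.

We use twice the following uniqueness statement (Grauert--Remmert): a normal complex space that is finite over a manifold $Y$ is determined by its restriction to the complement of a divisor $D$, provided that the preimage of $D$ is nowhere dense. Indeed, by the Riemann extension theorem the direct image of its structure sheaf consists of the holomorphic functions over $Y\setminus D$ that are locally bounded near $D$.

\begin{lemma}\label{lem:local}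
The surface $S'$ is smooth and projective, $f$ is finite and flat, and $S'=HK(n,\mathcal L)$. Near a point over a node $\{xy=0\}$ of $D$ the map $f$ is $(z,w)\mapsto(x,y)=(z^n,w^n)$, with stabilizer $(\mathbb Z/n)^2$ acting diagonally. Near a point over a smooth point of $D=\{x=0\}$ it is $(z,y)\mapsto(z^n,y)$, with stabilizer $\mathbb Z/n$ acting on $z$.
\end{lemma}

\begin{proof}
Let $\Delta$ be a small bidisc around a node. Then $\pi_1(\Delta\setminus D)=\mathbb Z^2$ is generated by the two meridians, and each component of $f^{-1}(\Delta\setminus D)$ is the covering attached to the kernel of $\mathbb Z^2\to G$. We claim that this kernel is $n\mathbb Z^2$. At $D_i\cap D_j$, a relation $\alpha e_i+\beta e_j=\gamma(1,\dots,1)$ in $(\mathbb Z/n)^{r+1}$ gives $\gamma=0$ by looking at a third line, and then $\alpha=\beta=0$. At $D_i\cap E_p$, in a relation $\alpha e_i+\beta e_p=\gamma(1,\dots,1)$ a line avoiding $p$ gives $\gamma=0$, a second line through $p$ gives $\beta=0$, and then $\alpha=0$. The covering attached to $n\mathbb Z^2$ is $(z,w)\mapsto(z^n,w^n)$, and by the uniqueness statement this describes $f$ over $\Delta$.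 In particular $e_i$ and $e_p$ have order $n$, which gives the description at smooth points of $D$ by the same argument with $\pi_1=\mathbb Z$. Smoothness and flatness follow from the local form, and $S'$ is projective because it is finite over $Y$.

The induced map $S'\to X$ is a resolution of singularities that contracts exactly the curves over the $E_p$. It is the minimal resolution if none of these is a smooth rational curve of self-intersection $-1$. Let $C$ be a component of $f^{-1}(E_p)$. By the local form, $C$ is smooth and $C\to E_p$ is unramified outside the $m_p$ points $D_i\cap E_p$, with ramification index $n$ at every point above them. If $\delta$ is its degree, the Riemann--Hurwitz formula gives $2g(C)-2=\delta\,(m_p(1-\frac1n)-2)\ge\delta(\frac94-2)>0$. So $C$ is not rational.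
\end{proof}

From now on $S=S'=HK(n,\mathcal L)$. For a component $B$ of $D$ let $R_B$ be the reduced preimage, so that $f^*B=nR_B$.

\subsection{Logarithmic vector fields}\label{sub:log}

For a reduced simple normal crossings divisor $\Delta$ on $Y$, the sheaf $\Theta_Y(-\log\Delta)\subset\Theta_Y$ consists of the vector fields tangent to every component of $\Delta$. It is locally free, generated by $x\partial_x,\partial_y$ where $\Delta=\{x=0\}$ and by $x\partial_x,y\partial_y$ where $\Delta=\{xy=0\}$. For a smooth curve $B=\{x=0\}$ let $N_B=\mathcal O_B(B)$ be the normal bundle; the map $\Theta_Y\to N_B$ is $\theta\mapsto\theta(x)|_B$ in the local trivialization given by $x$. We need two exact sequences, both read off from the generators.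

If $\Delta+\sum_kB_k$ is a reduced simple normal crossings divisor with $B_k$ smooth and irreducible, then
\begin{equation}\label{eq:log}
0\to\Theta_Y\big(-\log(\Delta+\textstyle\sum_kB_k)\big)\to\Theta_Y(-\log\Delta)\to\bigoplus_kN_{B_k}\to0
\end{equation}
is exact. For instance, where $B_1=\{x=0\}$ meets $B_2=\{y=0\}$ the last map is $\alpha\partial_x+\beta\partial_y\mapsto(\alpha \bmod x,\ \beta\bmod y)$, and where $B_1=\{x=0\}$ meets $\Delta=\{y=0\}$ it is $\alpha\partial_x+\beta y\partial_y\mapsto\alpha\bmod x$.

If $F$ is a smooth curve meeting $\Delta$ transversally in a set $A$ of smooth points of $\Delta$, then $\Theta_Y(-\log\Delta)|_F$ is the subsheaf of $\Theta_Y|_F$ of sections whose value at each point of $A$ is tangent to $\Delta$, and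
\begin{equation}\label{eq:restr}
0\to T_F(-A)\to\Theta_Y(-\log\Delta)|_F\to N_F\to0
\end{equation}
is exact. With $\Delta=\{y=0\}$ and $F=\{x=0\}$, the generators are $y\partial_y$, which generates $T_F(-A)$, and $\partial_x$, which maps to a generator of $N_F$.

\subsection{Eigensheaves}\label{sub:eigen}

If $G$ acts on a coherent sheaf $\mathcal F$ on $S$ compatibly with its action on $S$, then it acts $\mathcal O_Y$-linearly on $f_*\mathcal F$, which splits as $\bigoplus_\chi(f_*\mathcal F)^\chi$. As $f$ is finite, $H^i(S,\mathcal F)^\chi=H^i(Y,(f_*\mathcal F)^\chi)$.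

Let $\chi$ have weights $a_i$. Define integers $d$, $\nu_p$ and $a_p$ by
$$\sum_ia_i=nd,\qquad\sum_{L_i\ni p}a_i=n\nu_p+a_p,\quad0\le a_p\le n-1 .$$
Thus every component $B$ of $D$ has a weight $a_B$, and $\chi(e_p)=\zeta^{a_p}$. With $H=\sigma^*\mathcal O(1)$ put
$$\Lambda_\chi=dH-\sum_{p\in P}\nu_pE_p,\qquad D_\chi=\sum_{a_B\ne n-1}B,\qquad\mathcal E_\chi=\Theta_Y(-\log D_\chi)\otimes\mathcal O_Y(-\Lambda_\chi).$$

\begin{lemma}\label{lem:eigen}
We have $(f_*\mathcal O_S)^\chi\cong\mathcal O_Y(-\Lambda_\chi)$, and a local generator $\varepsilon_\chi$ of this sheaf has divisor $\sum_Ba_BR_B$ on $S$. Moreover $(f_*\Theta_S)^\chi\cong\mathcal E_\chi$, so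
\begin{equation}\label{eq:eigen}
H^1(S,\Theta_S)^\chi=H^1(Y,\mathcal E_\chi).
\end{equation}
\end{lemma}

\begin{proof}
Fix a linear form $h$ and let $\Lambda_\chi$ also denote the divisor $d\,\sigma^*\{h=0\}-\sum\nu_pE_p$. The function $u_\chi=\prod_i\ell_i^{a_i/n}/h^d$ on $S$ has weight $\chi$. Its $n$-th power has divisor $\sum a_iD_i+\sum_p(n\nu_p+a_p)E_p-nd\,\sigma^*\{h=0\}$ on $Y$, so
$$\operatorname{div}u_\chi=\sum_Ba_BR_B-f^*\Lambda_\chi .$$
A meromorphic function of weight $\chi$ is $gu_\chi$ with $g$ meromorphic on $Y$. Since $0\le a_B<n$ and the order of $f^*g$ along $R_B$ is divisible by $n$, the function $gu_\chi$ is regular if and only if $\operatorname{div}g\ge\Lambda_\chi$. This gives the first assertion.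

A local section of $(f_*\Theta_S)^\chi$ is $\theta=\varepsilon_\chi\eta$ with $\eta$ a $G$-invariant meromorphic vector field with poles on $f^{-1}(D)$, that is, a meromorphic field on $Y$ with poles on $D$. At a node write $\eta=\alpha\,x\partial_x+\beta\,y\partial_y$, and let $a_x,a_y$ be the weights of $\{x=0\}$, $\{y=0\}$. Since $x\partial_x=\frac1nz\partial_z$ and $y\partial_y=\frac1nw\partial_w$, the field $\theta$ is regular if and only if $\varepsilon_\chi\alpha z$ and $\varepsilon_\chi\beta w$ are. For $\alpha$ this means
$$a_x+1+n\operatorname{ord}_x\alpha\ge0,\qquad a_y+n\operatorname{ord}_y\alpha\ge0,$$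
so $\alpha$ is regular, except that it may have a simple pole along $x=0$ when $a_x=n-1$. The condition on $\beta$ is obtained by exchanging $x$ and $y$. Hence $\eta$ ranges over the module generated by $x\partial_x$ (by $\partial_x$ if $a_x=n-1$) and $y\partial_y$ (by $\partial_y$ if $a_y=n-1$), which is $\Theta_Y(-\log D_\chi)$. At a smooth point of $D$ write $\eta=\alpha\,x\partial_x+\beta\,\partial_y$; the condition on $\alpha$ along $x=0$ is the same, and $a_x+n\operatorname{ord}_x\beta\ge0$ says that $\beta$ is regular.
\end{proof}

For $\chi=1$ we get $H^1(S,\Theta_S)^G=H^1(Y,\Theta_Y(-\log D))$. So part (1) of Theorem~\ref{thm:main} amounts to $H^0(S,\Theta_S)=0$ and $H^1(Y,\mathcal E_\chi)=0$ for all $\chi\ne1$. Note that $0\le d\le r$ and $0\le\nu_p<m_p$, so only finitely many sheaves $\mathcal E_\chi$ occur as $n$ varies: taking $n$ large does not make the twists large, and the small twists have to be dealt with.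

We record one degree estimate.

\begin{lemma}\label{lem:deg}
For every $\chi$ and $i$ we have $\deg N_{D_i}(-\Lambda_\chi)<0$.
\end{lemma}

\begin{proof}
Put $\alpha_j=a_j/n$. Then
$$\Lambda_\chi\cdot D_i=d-\sum_{s\in P\cap L_i}\nu_s=\sum_j\alpha_j-\sum_{s\in P\cap L_i}\Big(\sum_{L_j\ni s}\alpha_j-\frac{a_s}n\Big).$$
A line $L_j\ne L_i$ meets $L_i$ once, so $\alpha_j$ is subtracted at most once, while $\alpha_i$ is subtracted $k_i$ times. Hence $\Lambda_\chi\cdot D_i\ge-(k_i-1)\alpha_i$. Since $D_i^2=1-k_i$, the degree is at most $(1-k_i)(1-\alpha_i)$, which is negative because $k_i\ge2$ and $\alpha_i<1$.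
\end{proof}

\section{Fibrations over curves}\label{sec:fib}

The sheaves $\mathcal E_\chi$ have rank two, and $\Lambda_\chi$ has no useful positivity in general. We compare $\Theta_S$ with line bundles whose cohomology can be computed, namely pullbacks of tangent bundles of curves.

\subsection{The curves $C_q$}

For $q\in P$ let $\varphi_q:Y\to\mathbb P^1$ be the projection from $q$, with fiber class $F_q=H-E_q$. The fiber corresponding to a line $L_i\ni q$ is the reduced divisor $D_i+\sum_{s\in P\cap L_i,\,s\ne q}E_s$; we call these $m_q$ fibers the \emph{$q$-branch fibers}. The ratios $\ell_i/\ell_j$ with $L_i,L_j\ni q$ are functions on $\mathbb P^1$. Let $C_q$ be the normalization of $\mathbb P^1$ in the field generated by their $n$-th roots. It is a Galois covering with group $G_q=(\mathbb Z/n)^{m_q}/\langle(1,\dots,1)\rangle$, ramified with index $n$ over the $m_q$ points given by the lines through $q$, and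
$$2g(C_q)-2=n^{m_q-1}\big(m_q(1-\tfrac1n)-2\big)>0$$
because $m_q\ge3$ and $n\ge4$. (For $m_q=n=3$ the curve would be elliptic, and this section would break down.) Since $S$ is normal and $\mathbb C(C_q)\subset\mathbb C(S)$, the map $\varphi_q\circ f$ lifts to a morphism $\tilde\varphi_q:S\to C_q$. It is $G$-equivariant, where $G$ acts on $C_q$ through the projection $G\to G_q$, whose kernel $G_q'$ is generated by the $e_j$ with $L_j\not\ni q$.

\begin{lemma}\label{lem:conn}
The morphism $\tilde\varphi_q$ has connected fibers, and $\tilde\varphi_{q*}\mathcal O_S=\mathcal O_{C_q}$.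
\end{lemma}

\begin{proof}
A general fiber $F\cong\mathbb P^1$ of $\varphi_q$ meets $D$ transversally at smooth points, once on $E_q$ and once on each $D_j$ with $L_j\not\ni q$. So $f^{-1}(F)$ is smooth, and its components correspond to the cosets of the image of $\pi_1(F\setminus D)\to G$. This image is generated by the images of the loops around the punctures, namely the $e_j$ with $L_j\not\ni q$ and $e_q=-\sum_{L_j\not\ni q}e_j$; it equals $G_q'$. Thus $f^{-1}(F)$ has $|G_q|$ components. It is also the disjoint union of the nonempty fibers of $\tilde\varphi_q$ over the $|G_q|$ points of $C_q$ above $\varphi_q(F)$, so each of these is connected. In the Stein factorization $S\to C'\to C_q$ the finite map $C'\to C_q$ therefore has degree one, and it is an isomorphism because $C_q$ is smooth.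
\end{proof}

\begin{lemma}\label{lem:kollar}
Pullback is a $G$-equivariant isomorphism $H^1(C_q,T_{C_q})\to H^1(S,\tilde\varphi_q^*T_{C_q})$. If the support of $\chi$ contains a line avoiding $q$, then $H^1(S,\tilde\varphi_q^*T_{C_q})^\chi=0$.
\end{lemma}

\begin{proof}
Write $\varphi=\tilde\varphi_q$, $C=C_q$. By Lemma~\ref{lem:conn} and the projection formula $\varphi_*\varphi^*T_C=T_C$, so pullback is injective by the Leray spectral sequence, and it suffices to compare dimensions. By Serre duality $H^1(S,\varphi^*T_C)$ is dual to $H^1(S,\omega_S\otimes\varphi^*\omega_C)$, which sits in the Leray sequence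
$$0\to H^1(C,\varphi_*\omega_S\otimes\omega_C)\to H^1(S,\omega_S\otimes\varphi^*\omega_C)\to H^0(C,R^1\varphi_*\omega_S\otimes\omega_C)\to0 .$$
Koll\'ar's vanishing theorem \cite[Theorem~2.1]{Kollar} gives $H^j(C,R^i\varphi_*\omega_S\otimes A)=0$ for $j>0$ and $A$ ample. It applies to $A=\omega_C$ since $g(C)\ge2$, so the left term vanishes. By relative duality \cite[Proposition~7.6]{Kollar}, $R^1\varphi_*\omega_S=\omega_C$, as the fibers are connected. The dimension is therefore $h^0(C,\omega_C^{2})=h^1(C,T_C)$. Finally $G_q'$ acts trivially on $H^1(C,T_C)$, so only characters with $a_j=0$ for all $L_j\not\ni q$ occur.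
\end{proof}

\begin{remark}\label{rem:conc}
For characters supported on lines through $q$ the vanishing fails. If $m_q=3$, an invariant field on $C_q$ near a ramification point is a multiple of $w\partial_w=n\,t\partial_t$ by a function of $t=w^n$, so the invariant part of $H^1(C_q,T_{C_q})$ is $H^1(\mathbb P^1,\mathcal O(2-3))=0$. All $3g(C_q)-3>0$ dimensions belong to nontrivial characters. These characters need a separate treatment, given in Section~\ref{sec:conc}.
\end{remark}

\subsection{The immersion into the product}

\begin{lemma}\label{lem:imm}
The map $\Theta_S\to\bigoplus_{q\in P}\tilde\varphi_q^*T_{C_q}$ is injective on the fiber at every point of $S$, so its cokernel $\mathcal N$ is locally free. Moreover $H^0(S,\Theta_S)=0$.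
\end{lemma}

\begin{proof}
Fix a point of $S$ over $y\in Y$; we find $q,q'$ such that local coordinates $w_q,w_{q'}$ of $C_q,C_{q'}$ have independent differentials there. Two observations are used.
\begin{itemize}
\item[(i)] Suppose $y$ lies on exactly one component $B=\{x=0\}$ of a $q$-branch fiber, and $z^n=x$. With $w_q^n=t$ a coordinate at the branch point, $(w_q/z)^n=t/x$ is a unit, so $w_q=z\cdot(\text{unit})$ and $dw_q$ is a nonzero multiple of $dz$ along $z=0$.
\item[(ii)] Suppose $y$ is a smooth point of $D$ on the component $B$, the value $\varphi_q(y)$ is not a branch point, and $\varphi_q|_B$ is an isomorphism. Then $dw_q$ is nonzero on the tangent line of $R_B=\{z=0\}$, so it is independent of $dz$.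
\end{itemize}
There are five cases.

If $y\notin D$, then $f$ is \'etale and no $\varphi_q(y)$ is a branch point, because branch fibers lie in $D$. The kernel of $d\varphi_q$ is tangent to the line joining $q$ to $\sigma(y)$, and by Lemma~\ref{lem:comb}(a) these lines are not all equal.

If $y$ lies on $D_i$ only, apply (i) to $q\in P\cap L_i$ and (ii) to $q'\in P\setminus L_i$, which exists by Lemma~\ref{lem:comb}(a). Here $D_i$ lies in no $q'$-branch fiber, so $y$ does not either.

If $y\in D_i\cap D_j$, then $\sigma(y)\notin P$. Apply (i) to $q\in P\cap L_i$ with $B=D_i$ and to $q'\in P\cap L_j$ with $B=D_j$; this gives multiples of $dz$ and $dw$.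

If $y$ lies on $E_p$ only, apply (ii) to $p$: the curve $E_p$ is a section of $\varphi_p$ that meets the $p$-branch fibers only in the points $D_i\cap E_p$. Apply (i) with $B=E_p$ to a point $q\in P\setminus\{p\}$ on a line $L_i\ni p$.

If $y\in D_i\cap E_p$, apply (i) to $p$ with $B=D_i$. Choose a second line $L_k\ni p$ and $q\in P\cap L_k$, $q\ne p$. The $q$-branch fiber of $L_k$ contains $E_p$, and $y\notin D_k$, so (i) applies with $B=E_p$.

Finally $H^0(S,\Theta_S)\subset\bigoplus_qH^0(S,\tilde\varphi_q^*T_{C_q})=\bigoplus_qH^0(C_q,T_{C_q})=0$.
\end{proof}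

\begin{lemma}\label{lem:Mq}
Let $M_q=\varphi_q^*T_{\mathbb P^1}(-\sum B)$, the sum over the components $B$ of $q$-branch fibers with $a_B\ne n-1$. Then $(f_*\tilde\varphi_q^*T_{C_q})^\chi\cong M_q(-\Lambda_\chi)$, and the map $\mathcal E_\chi\to M_q(-\Lambda_\chi)$ is induced by $d\varphi_q$. If the support of $\chi$ contains a line avoiding $q$, then
\begin{equation}\label{eq:van}
H^1(Y,M_q(-\Lambda_\chi))=0 .
\end{equation}
\end{lemma}

\begin{proof}
Near a point of a $q$-branch fiber let $x_B=z_B^n$ be equations of its components. The fiber is reduced, so $t=\prod x_B\cdot(\text{unit})$ and $w_q=\prod z_B\cdot(\text{unit})$, and $t\partial_t=\frac1nw_q\partial_{w_q}$. A section of weight $\chi$ is $\varepsilon_\chi\,g\,t\partial_t$ with $g$ meromorphic on $Y$ with poles on $D$, and it is regular if and only if $\varepsilon_\chi gw_q$ is. This means $a_B+1+n\operatorname{ord}_Bg\ge0$ for $B$ in the fiber and $a_B+n\operatorname{ord}_Bg\ge0$ for the other components of $D$. So $g$ is regular up to simple poles along the fiber components with $a_B=n-1$. Since $t\partial_t$ generates $\varphi_q^*T_{\mathbb P^1}(-\sum_{B\subset\text{fiber}}B)$,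 the sections $g\,t\partial_t$ form $M_q$. Away from the branch fibers, sections are $\varepsilon_\chi\,g\,\partial_t$ with $g$ regular. The map sends $\varepsilon_\chi\eta$ to $\varepsilon_\chi\,d\varphi_q(\eta)$, as one sees where $f$ is \'etale. The vanishing is Lemma~\ref{lem:kollar}.
\end{proof}

We call $\chi\ne1$ \emph{concurrent} if its support consists of lines through one point of $P$, and \emph{non-concurrent} otherwise.

\section{Concurrent characters}\label{sec:conc}

\begin{proposition}\label{prop:conc}
If $\mathcal L$ is rigid and $\chi\neq1$ is concurrent, then $H^1(Y,\mathcal E_\chi)=0$.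
\end{proposition}

Let $\chi$ be supported on lines through $p_0\in P$, and let $F=F_{p_0}$. Then $\nu_{p_0}=d\ge1$ and $a_{p_0}=0$. A point $q\in P\setminus\{p_0\}$ lies on at most one line of the support, so $\nu_q=0$. Hence $\Lambda_\chi=dF$. This explicit form replaces the missing vanishing \eqref{eq:van}: the cohomology can be computed on $\mathbb P^2$.

Let $I=\{i:a_i=n-1\}$, a set of lines through $p_0$, and $D'=D-\sum_{i\in I}D_i$. The components of $D'-D_\chi$ are curves $E_q$ with $q\ne p_0$. For these $F\cdot E_q=0$, so $N_{E_q}(-dF)\cong\mathcal O_{\mathbb P^1}(-1)$ has no cohomology, and \eqref{eq:log} gives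
\begin{equation}\label{eq:Dprime}
H^1(Y,\mathcal E_\chi)=H^1\big(Y,\Theta_Y(-\log D')(-dF)\big).
\end{equation}

\subsection{Descent to the plane}\label{sub:descent}

Let $E=\sum_{q\in P}E_q$ and $\mathcal G=\Theta_Y(-\log E)$. In a chart $(s,t)=(y,xy)$ of the blow-up, $E=\{y=0\}$ and
$$\partial_x=y\partial_t,\qquad y\partial_y=y\partial_s+x\cdot y\partial_t .$$
So $\mathcal G$ is generated by $y\partial_s$ and $y\partial_t$, that is, $\mathcal G=\sigma^*\Theta_{\mathbb P^2}(-E)$. If $t$ is an equation of $L_j$, then $D_j=\{x=0\}$ and $\theta(t)|_{D_j}=y\,\theta(x)|_{D_j}$. Identifying $D_j$ with $L_j$, this says that $N_{D_j}=N_{L_j}(-\sum_{q\in P\cap L_j}q)$ and that $\mathcal G\to N_{D_j}$ is the twist by $\mathcal O(-E)$ of the natural map $\sigma^*\Theta_{\mathbb P^2}\to N_{L_j}$.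

Let $k\in\{1,2\}$ and $\mathcal T_k=\sigma^*(\Theta_{\mathbb P^2}(-k))\otimes\mathcal O((k-1)E_{p_0})$. Since $-E-kF=-kH+(k-1)E_{p_0}-\sum_{q\ne p_0}E_q$, we have $\mathcal G(-kF)=\mathcal T_k(-\sum_{q\ne p_0}E_q)$. If $k=1$, or if $L_j$ avoids $p_0$, then $\mathcal O((k-1)E_{p_0})$ is trivial along $D_j$, and we obtain a commutative diagram with exact rows, in which $q$ runs over points of $P\setminus\{p_0\}$:
\begin{equation}\label{eq:diagram}
\begin{array}{ccccccccc}
0&\to&\mathcal G(-kF)&\to&\mathcal T_k&\to&\bigoplus_{q}\Theta_{\mathbb P^2}(-k)|_q\otimes\mathcal O_{E_q}&\to&0\\[2pt]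
&&\downarrow&&\downarrow&&\downarrow&&\\[2pt]
0&\to&N_{D_j}(-kF)&\to&N_{L_j}(-k)&\to&\bigoplus_{q\in L_j}N_{L_j}(-k)|_q&\to&0 .
\end{array}
\end{equation}
On global sections the right vertical map is $\Theta_{\mathbb P^2}(-k)|_q\to N_{L_j}(-k)|_q$ for $q\in L_j$ and zero for $q\notin L_j$.

We have $\sigma_*\mathcal O_Y=\mathcal O_{\mathbb P^2}$ and $R^1\sigma_*\mathcal O_Y=0$, and the same holds for $\mathcal O(E_{p_0})$ because $\mathcal O_{E_{p_0}}(E_{p_0})=\mathcal O(-1)$ has no cohomology. So $H^i(Y,\mathcal T_k)=H^i(\mathbb P^2,\Theta_{\mathbb P^2}(-k))$. The Euler sequence $0\to\mathcal O(-k)\to V\otimes\mathcal O(1-k)\to\Theta_{\mathbb P^2}(-k)\to0$ and the vanishing of $H^1$ and $H^2$ of $\mathcal O(-2),\mathcal O(-1),\mathcal O$ give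
$$H^0(\mathcal T_1)=V,\qquad H^1(\mathcal T_1)=0,\qquad H^0(\mathcal T_2)=H^1(\mathcal T_2)=0 .$$
The fiber of $\Theta_{\mathbb P^2}(-1)$ at $q$ is $V/\mathbb C\hat q$, and $v\mapsto\ell_j(v)$ identifies $N_{L_j}(-1)$ with $\mathcal O_{L_j}$.

\subsection{The case $d=1$}\label{sub:d1}

Here $|I|\le1$, since $2(n-1)>n$.

\begin{lemma}\label{lem:d1}
Let $d=1$. Then $H^1(Y,\mathcal E_\chi)$ is the space of families $(u_q)_{q\in P\setminus\{p_0\}}$, $u_q\in V/\mathbb C\hat q$, modulo $V$, such that for each $j\notin I$ the number $w_j=\ell_j(u_q)$ does not depend on $q\in P\cap L_j\setminus\{p_0\}$.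
\end{lemma}

\begin{proof}
The rows of \eqref{eq:diagram} with $k=1$ give
$$H^1(\mathcal G(-F))=\Big(\bigoplus_{q\ne p_0}V/\mathbb C\hat q\Big)\Big/V,\qquad H^1(N_{D_j}(-F))=\Big(\bigoplus_{q\in P\cap L_j\setminus\{p_0\}}\mathbb C\Big)\Big/\mathbb C,$$
and $H^0(N_{D_j}(-F))=0$ because $P\cap L_j\setminus\{p_0\}\ne\emptyset$. By \eqref{eq:log} for $E\subset D'$, the group \eqref{eq:Dprime} is the kernel of $H^1(\mathcal G(-F))\to\bigoplus_{j\notin I}H^1(N_{D_j}(-F))$, and by the diagram this map sends $(u_q)$ to the classes of the families $(\ell_j(u_q))_q$.
\end{proof}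

No information is available at $p_0$ or along the line in $I$, so both must be put at infinity. If $I=\{i_0\}$, let $c=\ell_{i_0}$; if $I=\emptyset$, let $c$ be a form with $c(\hat p_0)=0$ that is not proportional to any $\ell_j$. In both cases $c(\hat p_0)=0$ and the set $J$ of Lemma~\ref{lem:lift} is the complement of $I$. Given a family as in Lemma~\ref{lem:d1}, the hypothesis of Lemma~\ref{lem:lift} holds, so there is $u\in V$ with $w_j=\ell_j(u)$ for $j\notin I$. Through each $q\in P\setminus\{p_0\}$ pass at least $m_q-1\ge2$ lines $L_j$ with $j\notin I$, and $\ell_j(u_q-u)=0$ for these. Hence $u_q\equiv u$ modulo $\hat q$, and the class is zero.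

\subsection{The case $d\ge2$}\label{sub:d2}

Now several lines through $p_0$ may be missing from $D'$, but the twist is negative enough to ignore all lines through $p_0$. Let $D^\circ=E+\sum_{L_j\not\ni p_0}D_j\subset D'$ and $\mathcal V=\Theta_Y(-\log D^\circ)$. The components of $D'-D^\circ$ are curves $D_i$ with $L_i\ni p_0$. For these $F\cdot D_i=0$, so $N_{D_i}(-dF)$ has degree $1-k_i<0$ and no sections. By \eqref{eq:log} the group \eqref{eq:Dprime} injects into $H^1(\mathcal V(-dF))$, and we show that this vanishes by induction on $d$.

\emph{Step 1: $H^1(\mathcal V(-2F))=0$.} The first row of \eqref{eq:diagram} with $k=2$ gives $H^1(\mathcal G(-2F))=\bigoplus_{q\ne p_0}\Theta_{\mathbb P^2}(-2)|_q$. For $L_j\not\ni p_0$ the bundle $N_{L_j}(-2)\cong\mathcal O(-1)$ has no cohomology, and $N_{D_j}(-2F)$ has negative degree, so $H^0(N_{D_j}(-2F))=0$ and $H^1(N_{D_j}(-2F))=\bigoplus_{q\in P\cap L_j}N_{L_j}(-2)|_q$. By \eqref{eq:log} for $E\subset D^\circ$, the group $H^1(\mathcal V(-2F))$ consists of families of twisted tangent vectors at the points $q\in P\setminus\{p_0\}$ that are tangent to every line $L_j\ni q$ avoiding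 $p_0$. There are two such lines by Lemma~\ref{lem:comb}(b), so the vectors vanish.

\emph{Step 2: $H^0(F,\mathcal V|_F)=0$ for a general fiber $F$ of $\varphi_{p_0}$.} Choose affine coordinates $(x,y)$ with $p_0=[0:1:0]$. Then $\varphi_{p_0}=x$, the fiber is $F=\{x=x_0\}$, and the lines avoiding $p_0$ are $y=\kappa_jx+c_j$. By Section~\ref{sub:log}, a section $\theta$ of $\mathcal V|_F$ is a section of $\Theta_Y|_F$ tangent to $D^\circ$ at the points of $F\cap D^\circ$. Its image in $N_F\cong\mathcal O_F$ is a constant $\mu$, so $\theta=\mu\partial_x+g(y)\partial_y$ with $g$ a polynomial. Near $F\cap E_{p_0}$ the functions $x$ and $\eta=1/y$ are coordinates on $Y$, with $E_{p_0}=\{\eta=0\}$ and $\partial_y=-\eta^2\partial_\eta$. Tangency to $E_{p_0}$ says that $g\eta^2$ vanishes at $\eta=0$, so $g=\alpha+\beta y$. Tangency to $D_j$ says $\alpha+\beta(\kappa_jx_0+c_j)=\mu\kappa_j$, that is,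
$$\alpha=\kappa_j(\mu-\beta x_0)+c_j(-\beta).$$
If $\theta\ne0$, the vector $(\mu-\beta x_0,\alpha,-\beta)$ is nonzero, and the displayed equation says that the corresponding point of $\mathbb P^2$ lies on every line avoiding $p_0$. This contradicts Lemma~\ref{lem:comb}(b).

\emph{Step 3.} Since $\mathcal O(F)|_F$ is trivial, we have exact sequences $0\to\mathcal V(-(k+1)F)\to\mathcal V(-kF)\to\mathcal V|_F\to0$. By Step~2, $H^1(\mathcal V(-dF))\subset\dots\subset H^1(\mathcal V(-2F))$, which is zero by Step~1. This proves Proposition~\ref{prop:conc}.

\section{Non-concurrent characters}\label{sec:nonconc}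

\begin{proposition}\label{prop:nonconc}
If $\mathcal L$ is rigid and $\chi\ne1$ is non-concurrent, then $H^1(Y,\mathcal E_\chi)=0$.
\end{proposition}

Throughout this section $\chi$ is non-concurrent, so \eqref{eq:van} holds for every $q\in P$, and $I=\{i:a_i=n-1\}$. The divisor $\Lambda_\chi$ is no longer explicit, but on a general line through a singular point only its degree matters. For $p\in P$ this degree is
\begin{equation}\label{eq:lambda}
\lambda_p=\Lambda_\chi\cdot F_p=d-\nu_p=\frac1n\Big(a_p+\sum_{L_j\not\ni p}a_j\Big),
\end{equation}
a positive integer because some line of the support avoids $p$.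

\subsection{Reduction to a general fiber}\label{sub:fiber}

Fix $p\in P$, put $\lambda=\lambda_p$, and let $F\cong\mathbb P^1$ be a general fiber of $\varphi_p$. It meets $D$ transversally in the set $Z$ consisting of the distinct points
$$o=F\cap E_p,\qquad x_j=F\cap D_j\quad(L_j\not\ni p).$$
For $q\in P\setminus\{p\}$ the map $\varphi_q|_F$ is an isomorphism, and each of the $m_q$ $q$-branch fibers meets $F$ once: the fiber of a line $L_j\ni q$ avoiding $p$ at $x_j$, in its component $D_j$, and the fiber of the line $pq$, if this belongs to $\mathcal L$, at $o$, in its component $E_p$. Let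
$$Z_q=\{x_j: q\in L_j\not\ni p\}\cup\{o\text{ if }pq\in\mathcal L\},\qquad|Z_q|=m_q .$$
The sets $Z_q$ cover $Z$: a line avoiding $p$ contains a point of $P$, and a line through $p$ contains a second point of $P$. Let $A_\chi=F\cap D_\chi\subset Z$. The points of $Z\setminus A_\chi$, called \emph{omitted}, are the $x_j$ with $j\in I$, and $o$ if $a_p=n-1$.

Write $(-\lambda)$ for the twist by $\mathcal O(-\Lambda_\chi)|_F\cong\mathcal O_{\mathbb P^1}(-\lambda)$. By \eqref{eq:restr} and the definition of $M_q$,
\begin{gather}
0\to T_F(-A_\chi)(-\lambda)\to\mathcal E_\chi|_F\to N_F(-\lambda)\to0,\label{eq:EF}\\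
M_p(-\Lambda_\chi)|_F=N_F(-\lambda),\qquad M_q(-\Lambda_\chi)|_F=T_F(-(A_\chi\cap Z_q))(-\lambda)\quad(q\ne p).\label{eq:MF}
\end{gather}
For $q=p$ we use that $F$ is disjoint from the $p$-branch fibers and that $d\varphi_p$ identifies $N_F\cong\mathcal O_F$ with $\varphi_p^*T_{\mathbb P^1}|_F$; the map $\mathcal E_\chi|_F\to M_p(-\Lambda_\chi)|_F$ is the one in \eqref{eq:EF}. For $q\ne p$, $d\varphi_q$ identifies $T_F$ with $\varphi_q^*T_{\mathbb P^1}|_F$, so the map from the subsheaf $T_F(-A_\chi)(-\lambda)$ to $M_q(-\Lambda_\chi)|_F$ is the inclusion.

\begin{lemma}\label{lem:detect}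
We have $H^0(F,M_q(-\Lambda_\chi)|_F)=0$ for all $q\in P$. If $\xi\in H^1(Y,\mathcal E_\chi)$ satisfies $\xi|_F=0$ in $H^1(F,\mathcal E_\chi|_F)$ for general fibers $F$ of $\varphi_p$, then $\xi=0$.
\end{lemma}

\begin{proof}
For $q=p$ the degree is $-\lambda<0$. For $q\ne p$ it is $2-|A_\chi\cap Z_q|-\lambda$, which is negative if $\lambda\ge3$. By \eqref{eq:lambda} each omitted point contributes $n-1$ to $n\lambda$. If $\lambda=2$, at most two points are omitted, because $3(n-1)>2n$ for $n\ge4$; so $|A_\chi\cap Z_q|\ge1$. If $\lambda=1$, at most one point is omitted, so $|A_\chi\cap Z_q|\ge2$. In both cases the degree is negative.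

By Lemmas~\ref{lem:imm} and~\ref{lem:Mq} there is an exact sequence
$$0\to\mathcal E_\chi\to\bigoplus_{q\in P}M_q(-\Lambda_\chi)\to\mathcal N_\chi\to0,\qquad\mathcal N_\chi=(f_*\mathcal N)^\chi .$$
The sheaf $\mathcal N_\chi$ is locally free, being a direct summand of the direct image of a locally free sheaf under a finite flat map; hence the sequence stays exact on $F$. By \eqref{eq:van}, $\xi=\delta(\nu)$ for a section $\nu$ of $\mathcal N_\chi$. On $F$ we have $\delta(\nu|_F)=\xi|_F=0$, so $\nu|_F$ comes from $\bigoplus_qH^0(M_q(-\Lambda_\chi)|_F)=0$. General fibers fill a dense open set, so $\nu=0$.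
\end{proof}

For a subset $A\subset Z$ and $\lambda\ge1$ define
$$K(A,\lambda)=\ker\Big(H^1\big(F,T_F(-A)(-\lambda)\big)\to\bigoplus_{q\in P\setminus\{p\}}H^1\big(F,T_F(-(A\cap Z_q))(-\lambda)\big)\Big).$$
Let $\xi\in H^1(Y,\mathcal E_\chi)$. By \eqref{eq:van} its image in each $H^1(Y,M_q(-\Lambda_\chi))$ is zero, hence $\xi|_F$ maps to zero in each $H^1(F,M_q(-\Lambda_\chi)|_F)$. For $q=p$ this says that $\xi|_F$ comes from a class in $H^1(T_F(-A_\chi)(-\lambda))$, and for $q\ne p$ that this class lies in $K(A_\chi,\lambda)$. With Lemma~\ref{lem:detect} we obtain: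
\begin{equation}\label{eq:crit}
\text{if }K(A_\chi,\lambda_p)=0\text{ for some }p\in P\text{ and general }F,\text{ then }H^1(Y,\mathcal E_\chi)=0 .
\end{equation}

\subsection{An interpolation problem on the fiber}\label{sub:interp}

The group $K(A,\lambda)$ has an elementary description. An element maps to zero in $H^1(T_F(-(A\cap Z_q))(-\lambda))$ for some $q$, hence in $H^1(T_F(-\lambda))$. By the sequence $0\to T_F(-A)(-\lambda)\to T_F(-\lambda)\to T_F(-\lambda)|_A\to0$ it is the coboundary of a family of values $v=(v_x)_{x\in A}$, $v_x\in T_F(-\lambda)|_x$, unique up to the restriction of a global section. Comparing with the same sequence for $A\cap Z_q$, we see that $K(A,\lambda)$ is the space of families $v$, modulo $H^0(T_F(-\lambda))$, such that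
\begin{equation}\label{eq:interp}
\text{for each }q\ne p\text{ there is }s_q\in H^0(T_F(-\lambda))\text{ with }v=s_q\text{ on }A\cap Z_q .
\end{equation}
So $K(A,\lambda)=0$ means that values which can be interpolated on each $A\cap Z_q$ can be interpolated on $A$.

\begin{example}\label{ex:CQ}
Take $\mathcal{CQ}$ as in Section~\ref{sub:model}, and let $\chi$ have weights $1,1,n-2$ on the sides $X_1=0$, $X_2=0$, $X_3=0$ and $0$ on the other lines. Then $I=\emptyset$, $d=1$, all $\nu$ vanish and all $\lambda$ equal $1$, while $a_p=0$ and $a_{q_1}=n-1$. The bundle $T_F(-1)$ has degree $1$, so values at two points are interpolated by exactly one section. Project from $p$. Then $A_\chi=Z=\{o,x_1,x_2,x_3\}$ and $Z_{q_i}=Z\setminus\{x_i\}$. Any two of the sections $s_{q_i}$ agree at two points, so all three are equal, $K=0$, and $H^1(Y,\mathcal E_\chi)=0$ by \eqref{eq:crit}. Project instead from $q_1$. Now $o$ is omitted, $|A_\chi|=3$, and every $Z_q$ contains $o$, so $|A_\chi\cap Z_q|=2$ and \eqref{eq:interp} is no condition; thus $K=H^1(\mathcal O_{\mathbb P^1}(-2))\ne0$. The center of projection has to be chosen with care.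
\end{example}

\begin{lemma}\label{lem:K}
Let $\mathcal L$ be rigid. Then $K(A,\lambda)=0$ in each of the following cases: $\lambda\ge3$; $\lambda=2$ and at most one $x_j$ is not in $A$; $\lambda=1$, $o\in A$ and at most one $x_j$ is not in $A$.
\end{lemma}

\begin{proof}
Let $v$ satisfy \eqref{eq:interp}. If $\lambda\ge3$, then $H^0(T_F(-\lambda))=0$, so $v$ vanishes on each $A\cap Z_q$; these sets cover $A$, so $v=0$.

Let $\lambda\le2$. We turn $v$ into a parallel displacement that fixes the lines through $p$. If $x_{i_0}\notin A$, let $c=\ell_{i_0}$; if all $x_j$ lie in $A$, let $c$ be a form not proportional to any $\ell_j$. The set $J$ of Lemma~\ref{lem:lift} then consists of the indices of the lines through $p$ and of the $j$ with $x_j\in A$. We put $w_i=0$ for $L_i\ni p$ and $u_p=0$, so the hypothesis of the lemma holds at $p$. If the lemma applies and gives $u$, then $\ell_i(u)=0$ for all $L_i\ni p$, so $u\in\mathbb C\hat p$.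

\emph{Case $\lambda=1$.} Let $V_F\subset V$ be the plane of the line $\sigma(F)$. By the Euler sequence $T_F(-1)=V_F\otimes\mathcal O/\mathcal O(-1)$, with $H^0=V_F$. The fiber at $x_j$ is $V_F/\mathbb C\hat x_j$, which $\ell_j$ maps isomorphically onto $\mathbb C$, and the fiber at $o$ is $V_F/\mathbb C\hat p$. Subtracting a global section, we may assume $v_o=0$. Put $w_j=\ell_j(v_{x_j})$ for $x_j\in A$, and $u_q=s_q\in V_F$ for $q\ne p$. Let $j\in J$ with $q\in L_j$. If $L_j\not\ni p$, then $x_j\in A\cap Z_q$, so $\ell_j(s_q)=\ell_j(v_{x_j})=w_j$. If $L_j=pq$, then $o\in A\cap Z_q$, so $s_q\in\mathbb C\hat p$ and $\ell_j(s_q)=0=w_j$; this is where $o\in A$ is needed. Lemma~\ref{lem:lift} gives $u\in\mathbb C\hat p\subset V_F$ with $\ell_j(u)=\ell_j(v_{x_j})$ for $x_j\in A$. The section $u$ takes the value $v_{x_j}$ at $x_j$ and the value $0=v_o$ at $o$. So the class of $v$ is zero.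

\emph{Case $\lambda=2$.} Now $T_F(-2)\cong\mathcal O_F$, so $v$ is a function on $A$, and $s_q$ is a constant $\kappa_q$ equal to $v$ on $A\cap Z_q$. Put $w_j=v_{x_j}\,\ell_j(\hat p)$ for $x_j\in A$, and $u_q=\kappa_q\hat p$. Let $j\in J$ with $q\in L_j$. If $L_j\not\ni p$, then $\ell_j(u_q)=\kappa_q\ell_j(\hat p)=w_j$, and if $L_j\ni p$, then $\ell_j(u_q)=0=w_j$. Lemma~\ref{lem:lift} gives $u=\kappa\hat p$ with $v_{x_j}\ell_j(\hat p)=\kappa\,\ell_j(\hat p)$, so $v_{x_j}=\kappa$ for all $x_j\in A$. If $o\in A$, choose $q\ne p$ with $pq\in\mathcal L$. Then $Z_q$ contains $o$ and at least two points $x_j$, one of which lies in $A$, so $v_o=\kappa_q=\kappa$. Thus $v$ is constant.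
\end{proof}

\subsection{Choice of the center}\label{sub:good}

Call $p\in P$ \emph{good} if $\lambda_p\ge3$, or if at most one line of $I$ avoids $p$ and $(\lambda_p,a_p)\ne(1,n-1)$. These are the cases of Lemma~\ref{lem:K} for $A=A_\chi$, so by \eqref{eq:crit} we have $H^1(Y,\mathcal E_\chi)=0$ as soon as a good point exists. The next lemma shows what is left.

\begin{lemma}\label{lem:good}
If no point of $P$ is good, then $a_p\ne n-1$ for all $p\in P$.
\end{lemma}

\begin{proof}
By \emph{weight} of a set of lines we mean the sum of their $a_j$. Every $p\in P$ has $\lambda_p\le2$ and is of one of two types.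
\begin{itemize}
\item \emph{Type B:} at least two lines of $I$ avoid $p$. By \eqref{eq:lambda}, $n\lambda_p\ge2(n-1)>n$, so $\lambda_p=2$. Exactly two lines of $I$ avoid $p$, since $3(n-1)>2n$, and $a_p\le2n-2(n-1)=2<n-1$.
\item \emph{Type X:} $\lambda_p=1$ and $a_p=n-1$. By \eqref{eq:lambda} the lines avoiding $p$ have weight $1$; in particular all lines of $I$ pass through $p$.
\end{itemize}
We must show that type X does not occur.

Suppose $p\ne p'$ are of type X. The lines not containing both points have weight at most $2$, and the total weight is $nd\ge n$. So the line $pp'$ belongs to $\mathcal L$ and has weight at least $n-2\ge2$. By Lemma~\ref{lem:comb}(a) there is $p''\in P$ off this line. It is avoided by a line of weight at least $2$, so it is of type B, and $|I|\ge2$. But all lines of $I$ contain $p$ and $p'$, so $|I|\le1$.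

Suppose $p$ is the only point of type X. Each $p'\in P\setminus\{p\}$ is avoided by exactly two lines of $I$ and lies on at most one, since all lines of $I$ pass through $p$. So $|I|\in\{2,3\}$. If $|I|=2$, a point $p'\in P\setminus\{p\}$ on a line of $I$ is avoided by only one line of $I$, which is impossible. Let $|I|=3$. Let $\varrho$ be the weight of the lines through $p$ not in $I$, and $L_k$ the line avoiding $p$ with $a_k=1$. From $3(n-1)+\varrho\equiv a_p=n-1\pmod n$ we get $\varrho\equiv2\pmod n$, so $\varrho\ge2$. Let $p'\in P\setminus\{p\}$. Exactly one line of $I$ contains $p'$; it is the line $pp'$, so all other lines through $p$ avoid $p'$. If $L_k$ avoided $p'$, then \eqref{eq:lambda} would give $2n=n\lambda_{p'}\ge2(n-1)+\varrho+1>2n$. Hence $P\setminus\{p\}\subset L_k$. A line avoiding $p$ contains two points of $P\setminus\{p\}$, so it equals $L_k$. This contradicts Lemma~\ref{lem:comb}(b).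
\end{proof}

\subsection{Characters with $a_s\ne n-1$ for all $s\in P$}\label{sub:restore}

In the remaining case too many points $x_j$ may be omitted for Lemma~\ref{lem:K}. But now $D-D_\chi=\sum_{i\in I}D_i$, and we can restore the omitted lines on $Y$ before restricting to a fiber: the obstruction to lifting a class to $\Theta_Y(-\log D)(-\Lambda_\chi)$ is controlled by \eqref{eq:van}.

\begin{lemma}\label{lem:normal}
Assume $a_s\ne n-1$ for all $s\in P$. Let $i\in I$ and $q\in P\cap L_i$. Then the composition $\Theta_Y(-\log D_\chi)\to M_q\to M_q|_{D_i}$ is the map $\Theta_Y(-\log D_\chi)\to N_{D_i}$ followed by an isomorphism $N_{D_i}\cong M_q|_{D_i}$.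
\end{lemma}

\begin{proof}
Near a point of $D_i=\{x=0\}$, only the $q$-branch fiber of $L_i$ is visible. At a point of $E_s=\{y=0\}$ with $s\in P\cap L_i$, $s\neq q$, we have $t=xyu$ with $u$ a unit, and $M_q$ is generated by $y\partial_t$, because $a_i=n-1$ and $a_s\ne n-1$. A section $\theta$ of $\Theta_Y(-\log D_\chi)$ maps to $\theta(t)\partial_t$, and $\theta(y)$ is divisible by $y$ because $E_s\subset D_\chi$. So the coefficient of the generator is
$$\theta(t)/y=\theta(x)u+x\,u\,\theta(y)/y+x\,\theta(u)\equiv\theta(x)u\pmod x .$$
At the other points $t=xu$, the generator is $\partial_t$, and $\theta(t)=\theta(x)u+x\theta(u)\equiv\theta(x)u\pmod x$. Thus the composition has the same kernel as the surjection $\theta\mapsto\theta(x)|_{D_i}$ onto $N_{D_i}$, and it is itself surjective.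
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:nonconc}]
By Section~\ref{sub:good} we may assume $a_s\ne n-1$ for all $s\in P$. Let $\xi\in H^1(Y,\mathcal E_\chi)$ and $\mathcal E'=\Theta_Y(-\log D)(-\Lambda_\chi)$. By \eqref{eq:log} there is an exact sequence
$$0\to\mathcal E'\to\mathcal E_\chi\to\bigoplus_{i\in I}N_{D_i}(-\Lambda_\chi)\to0 .$$
For $i\in I$ choose $q\in P\cap L_i$. By Lemma~\ref{lem:normal} the image of $\xi$ in $H^1(N_{D_i}(-\Lambda_\chi))\cong H^1(M_q(-\Lambda_\chi)|_{D_i})$ is the restriction of its image in $H^1(Y,M_q(-\Lambda_\chi))=0$. Hence $\xi$ lifts to $\xi'\in H^1(Y,\mathcal E')$.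

For $q\in P$ let $M_q^\circ=\varphi_q^*T_{\mathbb P^1}(-\sum B)$, the sum over all components of $q$-branch fibers. It is generated by $t\partial_t$ near such a fiber, and $\theta(t)/t$ is regular for $\theta$ tangent to $D$, so $d\varphi_q$ maps $\mathcal E'$ to $M_q^\circ(-\Lambda_\chi)$. By our assumption $M_q^\circ=M_q(-\sum D_i)$, the sum over $i\in I$ with $L_i\ni q$. These $D_i$ are disjoint, since they lie in different fibers, so $M_q/M_q^\circ=\bigoplus_iM_q|_{D_i}$. By Lemmas~\ref{lem:normal} and~\ref{lem:deg}, $H^0(M_q(-\Lambda_\chi)|_{D_i})\cong H^0(N_{D_i}(-\Lambda_\chi))=0$. Therefore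
$$H^1(Y,M_q^\circ(-\Lambda_\chi))\subset H^1(Y,M_q(-\Lambda_\chi))=0 .$$

Fix any $p\in P$ and a general fiber $F$ of $\varphi_p$. Formulas \eqref{eq:EF} and \eqref{eq:MF} hold for $\mathcal E'$ and $M_q^\circ$ with $A_\chi$ replaced by the full set $Z$. The argument before \eqref{eq:crit} shows that $\xi'|_F$ comes from $K(Z,\lambda_p)$, which vanishes by Lemma~\ref{lem:K} for every value of $\lambda_p$. So $\xi'|_F=0$, hence $\xi|_F=0$, and $\xi=0$ by Lemma~\ref{lem:detect}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, parts (1) and (3)]
We have $H^0(S,\Theta_S)=0$ by Lemma~\ref{lem:imm}. By \eqref{eq:eigen} and Propositions~\ref{prop:conc} and~\ref{prop:nonconc}, only $\chi=1$ contributes to $H^1(S,\Theta_S)$, and its contribution is $H^1(Y,\Theta_Y(-\log D))$. This is (1), and (3) follows because the pair $(Y,D)$ does not depend on $n$.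
\end{proof}

\section{From invariant deformations to rigidity}\label{sec:rigid}

Since $H^1(S,\Theta_S)$ need not vanish, rigidity of $S$ does not follow from (1) formally. We show that $G$ acts on every small deformation of $S$, and that the quotient is a family of line configurations.

\subsection{The group acts on all small deformations}\label{sub:kur}

Recall that a compact complex manifold $S$ has a Kuranishi family $\mathcal S\to(\operatorname{Def}(S),0)$ over a germ of complex space, possibly singular and non-reduced. Every deformation of $S$ is, near the base point, a pullback of this family; the Kodaira--Spencer map identifies the Zariski tangent space $T_0\operatorname{Def}(S)$ with $H^1(S,\Theta_S)$; and if $H^0(S,\Theta_S)=0$, the family is universal, that is, the classifying map is unique. In the latter case an automorphism of $\mathcal S$ over $\operatorname{Def}(S)$ that is the identity on $S$ is the identity: if it is the identity modulo $\mathfrak m^k$, where $\mathfrak m$ is the maximal ideal at $0$, its deviation from the identity modulo $\mathfrak m^{k+1}$ is measured by a class in $H^0(S,\Theta_S)$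 tensored with $\mathfrak m^k/\mathfrak m^{k+1}$.

Let $g\in G$. Changing the identification of $S$ with the central fiber by $g$ gives a new deformation of $S$. So there are a unique germ $\gamma_g:\operatorname{Def}(S)\to\operatorname{Def}(S)$ and a unique map $\tilde g:\mathcal S\to\mathcal S$ over $\gamma_g$ extending $g$. By uniqueness this is an action of $G$. On $T_0\operatorname{Def}(S)=H^1(S,\Theta_S)$ it induces the natural action, which is trivial by (1); dually, $G$ acts trivially on $\mathfrak m/\mathfrak m^2$. Averaging lifts of a basis of $\mathfrak m/\mathfrak m^2$ over $G$ gives invariant lifts of the same basis. They generate $\mathfrak m$ by Nakayama's lemma, every germ of function is a convergent power series in them, and so $G$ acts trivially on $\operatorname{Def}(S)$. Thus $G$ acts on $\mathcal S$ fiberwise.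

It suffices to show that $S_b\cong S$ for all points $b$ of $\operatorname{Def}(S)$ near $0$. To work over a smooth base, take a resolution of singularities $\tilde B\to\operatorname{Def}(S)_{\mathrm{red}}$, a proper surjective map from a manifold. If the fibers of the pulled-back family are isomorphic to $S$ over an open set $\tilde U$ containing the fiber over $0$, then the complement of the image of the closed set $\tilde B\setminus\tilde U$ is a neighborhood of $0$ with the desired property. Working near each point of $\tilde B$ over $0$, we are reduced to the following statement.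

\begin{proposition}\label{prop:equiv}
Let $\mathcal L$ be rigid. Let $\mathcal S\to T$ be a smooth proper family over a polydisc $T$ with center $0$, with fiber $S$ over $0$ and with a fiberwise action of $G$ extending the action on $S$. Then $S_b\cong S$ for all $b$ near $0$.
\end{proposition}

The proof occupies the rest of the section. We shrink $T$ whenever necessary.

\subsection{The quotient family}\label{sub:quot}

Let $s\in S$ have stabilizer $G_0$, and let $z,w$ be coordinates on $S$ at $s$ as in Lemma~\ref{lem:local}; they are eigenfunctions of $G_0$. Extend them to a $G_0$-invariant neighborhood of $s$ in $\mathcal S$ and project the extensions to the corresponding eigenspaces by averaging. The results still restrict to $z,w$, and together with the coordinates of $T$ they form a chart of $\mathcal S$ in which $G_0$ acts linearly on $(z,w)$, exactly as on $S$, and trivially on $T$. We take the chart disjoint from its translates by $G\setminus G_0$. Finitely many charts cover $S$, hence $\mathcal S$ after shrinking $T$.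

Consequently $\mathcal Y=\mathcal S/G$ is a manifold, smooth and proper over $T$, with fiber coordinates $(x,y)$ equal to $(z,w)$, $(z^n,w)$ or $(z^n,w^n)$, with fibers $Y_b=S_b/G$ and $Y_0=Y$. The image $\mathcal D$ of the set of points with nontrivial stabilizer is locally empty, $\{x=0\}$ or $\{xy=0\}$. Its normalization is smooth and proper over $T$ with central fiber the disjoint union of the components of $D$. By Ehresmann's theorem it is differentiably a product, so its components correspond to those of $D$. The two branches of $\mathcal D$ in a chart lie over $0$ in different components of $D$, hence in different components of the normalization. So $\mathcal D=\sum\mathcal D_i+\sum\mathcal E_p$ with smooth components, whose fibers $D_{i,b}$, $E_{p,b}$ are smooth rational curves. Degrees of line bundles on these curves are constant in $b$, so they have the same intersection numbers as $D_i$, $E_p$. In particular the $E_{p,b}$ are disjoint $(-1)$-curves.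

\subsection{The family of configurations}\label{sub:lines}

Since $Y$ is rational, $H^1(\mathcal O_Y)=H^2(\mathcal O_Y)=0$. By semicontinuity the higher direct images of $\mathcal O_{\mathcal Y}$ on $T$ vanish, and $T$ is Stein, so $H^1(\mathcal O_{\mathcal Y})=H^2(\mathcal O_{\mathcal Y})=0$. The exponential sequence and Ehresmann's theorem give $\operatorname{Pic}\mathcal Y\cong H^2(\mathcal Y,\mathbb Z)\cong H^2(Y,\mathbb Z)\cong\operatorname{Pic}Y$, so $H$ extends to a line bundle $\mathcal H$ on $\mathcal Y$. Since $H^1(Y,H)=0$ and $h^0(Y,H)=3$, the direct image of $\mathcal H$ is free of rank $3$ and compatible with base change. The base locus is closed and misses $Y$, so it is empty after shrinking. We obtain a morphism $\Phi:\mathcal Y\to\mathbb P^2\times T$ over $T$ extending $\sigma$, with $\Phi_b^*\mathcal O(1)=\mathcal H_b$.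

As $\mathcal H_b^2=1$, the map $\Phi_b$ has degree one. As $\mathcal H_b\cdot E_{p,b}=0$, it contracts $E_{p,b}$ to a point $p_b$, so it factors through the contraction $Y_b\to Y_b'$ of the $|P|$ disjoint $(-1)$-curves. The induced map $Y'_b\to\mathbb P^2$ is a bimeromorphic morphism of smooth compact surfaces, hence a composition of blow-ups of points, each raising $b_2$ by one. Since $b_2(Y_b')=b_2(Y)-|P|=1$, it is an isomorphism. So $\Phi_b$ is the blow-up of the distinct points $p_b$.

As $\mathcal H_b\cdot D_{i,b}=1$, the image $L_{i,b}=\Phi_b(D_{i,b})$ is a line with strict transform $D_{i,b}$. It varies holomorphically with $b$, being spanned by the images of two local sections of $\mathcal D_i\to T$ through distinct points of $D_i$. Moreover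
$$p_b\in L_{i,b}\iff D_{i,b}\cdot E_{p,b}=1\iff D_i\cdot E_p=1\iff p\in L_i .$$
A concurrent triple of $\mathcal L$ meets at some $p\in P$, so the corresponding triple of $\mathcal L_b=\{L_{i,b}\}$ meets at $p_b$; non-concurrent triples stay non-concurrent for $b$ near $0$. Hence $\mathcal L_b$ is close to $\mathcal L$, has the same incidence relation, and its singular points are the $p_b$. In particular $\mathcal L_b$ is non-degenerate and $(Y_b,D_b)$, with $D_b=\mathcal D\cap Y_b$, is the pair attached to it. By rigidity $\mathcal L_b$ is projectively equivalent to $\mathcal L$, and since the construction does not depend on the labeling, $HK(n,\mathcal L_b)\cong HK(n,\mathcal L)=S$.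

\subsection{Identification of the fibers}\label{sub:ident}

It remains to show $S_b\cong HK(n,\mathcal L_b)$. Over $U_b=Y_b\setminus D_b=\mathbb P^2\setminus\bigcup_iL_{i,b}$ the surface $S_b$ is a connected unramified $G$-covering, given by a homomorphism $\rho_b:H_1(U_b,\mathbb Z)\to G$. Take a chart of Section~\ref{sub:quot} centered over a smooth point of $D$ on $D_i$, with $x=z^n$. The meridian of $D_{i,b}=\{x=0\}$ lifts to a path from $(z,w)$ to $(\zeta z,w)$, so $\rho_b$ sends it to the element of $G_0$ acting by $z\mapsto\zeta z$. In the chart this element does not depend on $b$, and for $b=0$ it is $e_i$. Since the meridians generate $H_1(U_b,\mathbb Z)$, the homomorphism $\rho_b$ is the monodromy of the Kummer covering of $\mathcal L_b$. Thus $S_b$ and the normalization of $Y_b$ in the Kummer field of $\mathcal L_b$ are normal, finite over $Y_b$ and isomorphic over $U_b$. By the uniqueness statement of Section~\ref{sub:local} they are isomorphic, and by Lemma~\ref{lem:local} applied to $\mathcal L_b$ the normalization is $HK(n,\mathcal L_b)$. Hence $S_b\cong HK(n,\mathcal L_b)\cong S$. This proves Proposition~\ref{prop:equiv}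 and, with Section~\ref{sub:kur}, part (2) of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{BC}
Ingrid Bauer, Fabrizio Catanese,
\emph{Del Pezzo Surfaces, Rigid Line Configurations and Hirzebruch-Kummer Coverings},
arXiv:1803.02984 (2018).

\bibitem{Kollar}
Koll\'ar,
\emph{Higher direct images of dualizing sheaves I},
Ann.\ of Math.\ 123 (1986).

\end{thebibliography}
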